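# Boxicity on graphs of bounded treewidth is NP-complete

## Interval graphs, boxes, path decompositions and 3-Partition

All intervals in these notes are closed, bounded and nonempty; for finite graphs this is no restriction. For an interval $I$ we write $\ell(I)$ and $r(I)$ for its left and right endpoints, and $I<J$ if $I$ and $J$ are disjoint and $I$ lies to the left of $J$. Two intervals *meet* if they intersect and *miss* each other otherwise. We use one and the same letter for a vertex and for the interval that represents it in the dimension under discussion.

**Definition (interval graph).** A graph is an *interval graph* if its vertices can be assigned intervals so that two distinct vertices are adjacent exactly when their intervals meet.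

Example: the path $v_1v_2\cdots v_n$ is an interval graph, with $v_i=[i,i+1]$.

**Definition (boxicity).** The *boxicity* $\operatorname{box}(G)$ is the least integer $d$ such that $G$ is the intersection graph of axis-aligned boxes in $\mathbb R^d$. Two boxes intersect if and only if their projections meet in every coordinate. So, equivalently, $\operatorname{box}(G)$ is the least $d$ such that $G$ is the intersection, on the vertex set $V(G)$, of $d$ interval graphs. In a representation, *adjacent vertices meet in every dimension, and nonadjacent vertices are disjoint in at least one dimension*. (Complete graphs are given boxicity $0$.)

Example: let $C_4$ have vertices $p,q,p',q'$ in cyclic order. In dimension 1 put $p=\{0\}$, $p'=\{1\}$, $q=q'=[0,1]$, and in dimension 2 exchange the roles of the two pairs. So $\operatorname{box}(C_4)\le 2$. We will see shortly that one dimension is not enough.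

**Definition (caterpillar).** A *caterpillar* is a tree containing a path, its *backbone*, such that every vertex off the path is a leaf adjacent to a vertex of the path.

Example: a star is a caterpillar whose backbone is its center. The *spider* obtained from a center $z$ by attaching three paths $z\,u_i\,u_i'$ ($i=1,2,3$) is not a caterpillar: a path enters at most two of the three legs, and then the far vertex $u_i'$ of the remaining leg is not adjacent to it.

**Definition (treewidth and pathwidth).** A *tree decomposition* of $G$ is a tree whose nodes carry sets of vertices, called *bags*, such that every vertex lies in some bag, both ends of every edge lie in a common bag, and the bags containing any given vertex form a connected subtree. Its width is the size of the largest bag minus $1$. The *treewidth* is the least width of a tree decomposition; the *pathwidth* is the same minimum with the tree required to be a path. Hence treewidth is at most pathwidth.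

Example: a caterpillar with backbone $v_1,\dots,v_n$ has pathwidth at most $1$. For $i=1,2,\dots,n$ in turn, use a bag $\{v_i,u\}$ for each leaf $u$ at $v_i$, and then the bag $\{v_i,v_{i+1}\}$ if $i<n$. (For a single vertex use one bag.) The bags containing $v_i$ are consecutive, and each leaf lies in one bag. For a disjoint union of caterpillars, concatenate the sequences. If a graph $G$ has a vertex set $X$ such that $G-X$ is a disjoint union of caterpillars, add $X$ to every bag: the bags now have at most $|X|+2$ elements, so
$$\text{pathwidth}(G)\le |X|+1. \tag{1}$$

**Definition (feedback vertex number).** This is the least number of vertices whose deletion leaves a forest.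

Example: it is $1$ for $C_4$.

**Definition (join).** The *join* of two disjoint graphs is their union together with all edges between them.

Example: $C_4$ is the join of two graphs, each consisting of two nonadjacent vertices.

**Definition (3-Partition).** The input is positive integers $s_1,\dots,s_{3m}$ and $b$ with $b/4<s_i<b/2$ and $\sum_i s_i=mb$. The question is whether the indices can be partitioned into $m$ triples, each of sum $b$.

Example with $m=2$, $b=15$: the numbers $4,4,7,5,5,5$ form a yes-instance. The numbers $4,4,4,6,6,6$ have sum $30$ but form a no-instance, because a sum of even numbers is never $15$.

We use one cited result: 3-Partition is *strongly* NP-complete (Garey–Johnson, *Computers and Intractability*, 1979, SP15). This means that it stays NP-complete when the numbers are written in unary. For instance, the number $5$ may be written as $11111$, so a reduction may build an object with five parts for it.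

**Definition (approximation factor).** A polynomial-time algorithm approximates boxicity within a factor $\rho$ if on input $G$ it outputs a value $A$ with $\operatorname{box}(G)\le A\le\rho\operatorname{box}(G)$.

Example: with $\rho<4/3$, a graph of boxicity $3$ must receive an output smaller than $4$.

## The complexity of Boxicity when the treewidth is fixed

The decision problem Boxicity is: given $G$ and $d\in\mathbb N$, is $\operatorname{box}(G)\le d$? It is known that Boxicity is NP-complete, and that it remains so for every fixed $d\ge2$. Many hard problems become tractable on graphs of small treewidth. Henning Bruhn, Morgan Chopin, Felix Joos and Oliver Schaudt, "Structural parameterizations for boxicity", arXiv:1402.4992 (2014), is the source of the problem we treat, which is stated there as open: *is boxicity polynomial-time solvable on graphs of bounded treewidth?* So either there is a polynomial-time algorithm for each fixed bound $k$ on the treewidth, or for some fixed $k$ the restricted problem is NP-complete. The second alternative holds.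

**Theorem 1.** Deciding $\operatorname{box}(G)\le3$ is NP-complete on graphs $G$ having a set $X$ of $7$ vertices such that $G-X$ is a disjoint union of caterpillars. Such graphs have pathwidth, hence treewidth, at most $8$. So Boxicity restricted to treewidth $\le k$ is NP-complete for every fixed $k\ge8$.

**Theorem 2.** For every fixed $d\ge3$, deciding $\operatorname{box}(G)\le d$ is NP-complete on graphs $G$ with $\operatorname{box}(G)\in\{d,d+1\}$ that become a disjoint union of caterpillars after deleting at most $2d+1$ vertices. Hence it is NP-complete for pathwidth $\le 2d+2$. In particular, unless $\mathrm P=\mathrm{NP}$:

* boxicity is not polynomial-time solvable on graphs of feedback vertex number $\le7$;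
* on graphs of pathwidth $\le8$, boxicity cannot be approximated in polynomial time within any factor $<4/3$.

For $d=1$ the problem is interval graph recognition, which is polynomial. The case $d=2$ on bounded treewidth is not settled here.

**Membership in NP.** This step disposes of the easy half of NP-completeness. First, $\operatorname{box}(G)\le n=|V(G)|$. For each vertex $v$ take one dimension in which $v$ is $\{0\}$, the neighbors of $v$ are $[0,1]$ and the non-neighbors of $v$ are $\{1\}$. Nonadjacent $u,v$ are disjoint in the dimension of $v$. Adjacent $u,w$ meet in the dimension of $u$ and in that of $w$, since $\{0\}$ meets $[0,1]$; in any other dimension both contain $1$. So a question with $d>n$ has answer yes, and we may assume $d\le n$. A certificate consists of $d$ interval models with endpoints in $\{1,\dots,2n\}$: given any model, sort its $2n$ endpoints, with left endpoints before right endpoints in case of a tie, and replace each endpoint by its rank. Two closed intervals $I,J$ meet if and only if $\ell(I)\le r(J)$ and $\ell(J)\le r(I)$, and the ranking preserves these comparisons. The certificate has polynomial size and is checked in polynomial time. It serves for every restricted class of inputs below. What remains is hardness.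

## Forests, four-cycles, and what one extra vertex can do

**Treewidth 1.** Every forest has boxicity at most $2$. To see this, root each tree. In dimension 1 give $v$ the interval between the times of entering and leaving $v$ in a depth-first traversal, handling the trees one after the other; two of these intervals meet if and only if one vertex is an ancestor of the other. In dimension 2 give $v$ the interval $[\operatorname{depth}(v),\operatorname{depth}(v)+1]$; two of these meet if and only if the depths differ by at most $1$. Two distinct vertices meet in both dimensions exactly when one is the parent of the other. So on forests the only problem left is interval graph recognition, and everything is polynomial.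

**Caterpillars.** These have boxicity at most $1$: put $v_i=[i,i+1]$ on the backbone, and put the leaves at $v_i$ at distinct points of the open interval $(i,i+1)$, where $v_i$ is the only backbone interval. A disjoint union of caterpillars is handled by placing them side by side.

**One more vertex.** Always $\operatorname{box}(G)\le\operatorname{box}(G-v)+1$. Make $v$ a huge interval in the old dimensions, and add a dimension in which $v$ is $\{0\}$, its neighbors are $[0,1]$ and its non-neighbors are $\{1\}$. Hence the graphs in Theorem 1 all have boxicity at most $1+7=8$. The theorem says that deciding among these few values is already hard.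

**The four-cycle.** The lower-bound tool for everything that follows is this.

**Fact 3.** In one dimension there are no intervals $p,p',q,q'$ with $p,p'$ disjoint, $q,q'$ disjoint, and each of $p,p'$ meeting each of $q,q'$.

*Proof.* Let $p<p'$, without loss of generality. Each of $q$ and $q'$ meets both $p$ and $p'$, so each contains $[r(p),\ell(p')]$. Hence $q$ and $q'$ meet, a contradiction. $\square$

In particular $C_4$ is not an interval graph, and $\operatorname{box}(C_4)=2$. The fact says more: if two nonadjacent pairs are completely joined to each other, they must be separated in *different* dimensions. For the octahedron $K_{2,2,2}$ this gives three pairs that need three dimensions, and three suffice: in dimension $i$ make the $i$-th pair $\{0\},\{1\}$ and everything else $[0,1]$. So $\operatorname{box}(K_{2,2,2})=3$. The same argument with points $\{0\},\{1\},\{2\}$ and the interval $[0,2]$ gives $\operatorname{box}(K_{3,3,3})=3$. A group of nonadjacent vertices can thus *own* a dimension. We will use $K_{3,3,3}$ in this way.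

## Gluing at a separator, and the spider

A first thought is dynamic programming over a tree decomposition. For a bag of $k+1$ vertices and a fixed number $d$ of dimensions, there are boundedly many possibilities for the order of the interval endpoints of the bag in each dimension. One would like to compute, for each node of the tree, which of these patterns extend to a representation of the part of the graph below it, and then combine.

It stops working when two parts are combined. Let $A$ be the path $z\,u_1u_1'$, let $A'$ be the five-vertex path $u_1'u_1\,z\,u_2u_2'$, and let $B$ be the path $z\,u_3u_3'$. Glue at $z$, so that the common bag is $\{z\}$. Both $A$ and $A'$ are interval graphs, and on the bag both show the same single pattern: one interval. Yet $A\cup B$ is a five-vertex path, which is an interval graph, whereas $A'\cup B$ is the spider, which is not. Indeed, in an interval model of the spider each $u_i$ meets $z$ and also meets $u_i'$, which misses $z$; so $u_i$ contains an endpoint of $z$. Two of the three $u_i$ would contain the same endpoint and meet, although they are nonadjacent.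

So the pattern on the bag does not decide whether parts can be glued. The trouble is that *non-edges are not confined to bags*: a vertex already forgotten must still be separated from vertices introduced later. What has to be remembered is how much room is left and where. The proof of Theorem 1 turns this obstacle into a reduction: two kinds of components, a frame with rooms and items to be packed into them, will see each other only across a separator of seven vertices.

## Pinning points of a path into gaps of another path

We want to encode packing along a line. The line is dimension 1. Dimensions 2 and 3 will each be owned by three *hub* vertices. Suppose a group $P_i$ of pairwise nonadjacent hubs is disjoint only in dimension $i$, pairwise. If two nonadjacent vertices $v,v'$ have two common neighbors in $P_i$, then by Fact 3 they are not disjoint in dimension $i$. So adjacency to hubs controls where a non-edge may be realized.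

**One class only.** Suppose all non-edges between the frame and the items are forced into dimension 1. If a piece of the frame is a path of *blockers* $B_1,\dots,B_N$, the union of its intervals is an interval. If an item is a connected path, the union of its intervals is an interval, too, and it misses the first one. So the item lies entirely to the left or entirely to the right of the blockers, and the blockers measure nothing. Items must be able to pass over blockers while some of their points are constrained.

**Three classes.** Take hub groups $P_2=\{\alpha,\mu,\gamma\}$ and $P_3=\{\alpha',\mu',\gamma'\}$, and three classes of vertices with these hub neighbors: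

| class | neighbors in $P_2$ | neighbors in $P_3$ |
|---|---|---|
| $L$ | $\alpha,\mu,\gamma$ | $\mu',\gamma'$ |
| $U$ | $\alpha,\mu$ | $\alpha',\mu'$ |
| $W$ | $\mu,\gamma$ | $\alpha',\mu'$ |

Two vertices of the same class have two common neighbors in each group, so a non-edge inside a class is forced into dimension 1. A vertex of $L$ and one of $U\cup W$ share only $\mu'$ in $P_3$, which leaves dimension 3 available. A vertex of $U$ and one of $W$ share only $\mu$ in $P_2$, which leaves dimension 2 available.

Now put the odd-numbered blockers in $U$, the even-numbered ones in $W$, and the *spine* of an item in $L$. The spine may pass over blockers. Attach to it pendant vertices in $U$. These must miss the odd blockers, so in dimension 1 their points are pinned to the gaps between consecutive odd blockers. We would like an item with $s$ pendants in $U$ to use up $s$ gaps.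

**Pendants in $U$ alone do not measure length.** All of them fit into a single gap. Place the whole item, or even all items one after the other, on tiny disjoint pieces inside one gap between consecutive odd blockers. The only blocker present there is an even one, in $W$; the pendants can be separated from it in dimension 2, and the spine from all blockers in dimension 3. (Intervals that do this are written out below in the proof of (3); they do not depend on where in dimension 1 the items are.) Such a graph would have a representation for every input, and the reduction would say nothing.

**Alternation.** Attach pendants alternately in $W$ and $U$. A pendant in $W$ must miss all even blockers, and the even blocker $B_j$ meets both $B_{j-1}$ and $B_{j+1}$, so it covers the whole gap between them. Hence the attachment point of a $W$-pendant lies in *no* gap. Between two consecutive $U$-pendants of an item there is a $W$-pendant, so the item has to leave the gap before it can place the next $U$-pendant. Since a gap is convex and the spine will be shown to run monotonically, different $U$-pendants use different gaps, and an item of size $s$ occupies $s$ of them. What remains is to cut the line into $m$ bins with $b$ gaps each, by *separators* in $L$, and to keep the items from escaping at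 the two ends, by a third hub group $P_1=\{x,y,z\}$.

## The graph built from a 3-Partition instance

Given an instance with $m\ge1$, put $N=1+2mb$ and $j_t=1+2tb$ for $0\le t\le m$. So $j_0=1$, $j_m=N\ge3$, and all $j_t$ are odd. Strictly between $j_{t-1}$ and $j_t$ there are exactly $b$ even numbers. The graph $G$ is as follows.

**Hubs.** $P_1=\{x,y,z\}$, $P_2=\{\alpha,\mu,\gamma\}$, $P_3=\{\alpha',\mu',\gamma'\}$. Each $P_i$ is independent, and different $P_i,P_j$ are completely joined.

**Other vertices.** Their set is $V=L\cup U\cup W$, consisting of:

* *Blockers* $B_1,\dots,B_N$, with $B_j\in U$ for odd $j$ and $B_j\in W$ for even $j$; edges $B_jB_{j+1}$.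
* *Separators* $\sigma_0,\dots,\sigma_m\in L$; edges $\sigma_tB_{j_t}$.
* For each $i\le3m$, with $s=s_i$, *item* $i$: bumps $h_1,\dots,h_{2s+1}\in L$, spacers $f_1,\dots,f_{2s}\in L$, and pendants $p_1,\dots,p_{2s+1}$ with $p_k\in W$ for odd $k$ and $p_k\in U$ for even $k$. The edges are those of the *spine* path $h_1f_1h_2f_2\cdots f_{2s}h_{2s+1}$ and the edges $h_kp_k$. An item has exactly $s$ pendants in $U$.

**Edges from $V$ to hubs.** The classes $L,U,W$ are joined to $P_2\cup P_3$ as in the table above. The hub $z$ is joined to all of $V$. Within $V$, the hub $x$ is joined only to $\sigma_0$, and $y$ only to $\sigma_m$. There are no other edges.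

An item has $6s_i+2$ vertices, so $G$ has $9+N+(m+1)+6mb+6m$ vertices. This is polynomial in $mb$, hence in the unary input size.

**The seven vertices.** Let $X=P_2\cup P_3\cup\{z\}$. The components of $G-X$ are the frame, which is a caterpillar with backbone $x,\sigma_0,B_1,\dots,B_N,\sigma_m,y$ and leaves $\sigma_1,\dots,\sigma_{m-1}$, and the items, which are caterpillars whose backbones are their spines. By (1), $G$ has pathwidth at most $8$.

So Theorem 1 follows once we show
$$\operatorname{box}(G)\le3\iff\text{the 3-Partition instance is a yes-instance.} \tag{2}$$

## Three dimensions from a partition

We prove: if the instance is a yes-instance, then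
$$\operatorname{box}(G)\le3. \tag{3}$$

**Step 1: dimension 1.** This step draws the line with its gaps and packs the items. Put
$$B_j=[10j,10j+14].$$
Consecutive blockers meet and all other pairs of blockers are disjoint. Let $g_j=(10j+4,10j+10)$. Since $B_{j-1}$ ends at $10j+4$ and $B_{j+1}$ starts at $10j+10$, the only blocker meeting the open interval $g_j$ is $B_j$. Put
$$\sigma_0=[0,17],\qquad \sigma_m=[10N+7,10N+30],\qquad \sigma_t=\{10j_t+7\}\ (0<t<m).$$
Among the blockers, $\sigma_t$ meets only $B_{j_t}$: this is clear for $0<t<m$ because the point lies in $g_{j_t}$; $\sigma_0$ meets $B_1=[10,24]$ but not $B_2$, which starts at $20$; and $\sigma_m$ meets $B_N$ but not $B_{N-1}$, which ends at $10N+4$. The separators are pairwise disjoint. Put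
$$x=[-1,0],\qquad z=[1,10N+29],\qquad y=[10N+30,10N+31],$$
and let all of $P_2\cup P_3$ be $[-1,10N+31]$.

Place the $t$-th triple of the partition in *bin* $t$, that is, among the $b$ even indices strictly between $j_{t-1}$ and $j_t$. As the triple has sum $b$, we can give its three items consecutive runs of $s_i$ even indices each. For an item of size $s$ with run $e,e+2,\dots,e+2(s-1)$ put
$$c_1=10(e-1)+9,\qquad c_{2q}=10(e+2q-2)+7,\qquad c_{2q+1}=10(e+2q-1)+5\qquad(1\le q\le s),$$
and
$$p_k=\{c_k\},\qquad h_k=[c_k-\tfrac14,c_k+\tfrac14],\qquad f_k=[c_k+\tfrac14,c_{k+1}-\tfrac14].$$
The differences of consecutive $c_k$ are $8$ (from $c_1$ to $c_2$ and from $c_{2q}$ to $c_{2q+1}$) and $12$ (from $c_{2q+1}$ to $c_{2q+2}$), so the $f_k$ are genuine intervals. Each $c_k$ with even $k$ lies in some $g_j$ with $j$ even, and each $c_k$ with odd $k$ lies in some $g_j$ with $j$ odd.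

The smallest instance is $m=1$, $b=3$, $s=(1,1,1)$. Here $N=7$, the blockers are $[10,24],[20,34],\dots,[70,84]$, and $\sigma_0=[0,17]$, $\sigma_1=[77,100]$, $z=[1,99]$. The runs start at $e=2,4,6$, and the three items have points
$$19,27,35\qquad 39,47,55\qquad 59,67,75.$$
The points $27,47,67$ of the $U$-pendants lie in $B_2,B_4,B_6$ only, and the other points lie in odd blockers only.

**Step 2: which pairs in $V$ meet in dimension 1.** We list them, to know what the other two dimensions must repair. Within an item, $h_k$ meets $f_k$ at $c_k+\frac14$ and $f_k$ meets $h_{k+1}$ at $c_{k+1}-\frac14$. The $h_k$ are pairwise disjoint; $f_{k-1}$ and $f_k$ are separated by the inside of $h_k$; and $p_k$ meets $h_k$ and no other spine interval. Two items with adjacent runs in the same bin, or the last item of one bin and the first of the next, border on each other in an odd $g_j$: the left one ends at $10j+5\frac14$ and the right one starts at $10j+8\frac34$. If moreover $j=j_t$ with $0<t<m$, then $\sigma_t$ sits at $10j+7$, between them. At the ends, $\sigma_0$ stops at $17<18\frac34$, and $\sigma_m$ starts at $10N+7>10N+5\frac14$. So items miss all separators and each other, and all points $c_k$ of all items are distinct. Hence the pairs of vertices of $V$ that meet in dimension 1 are exactly: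

1. $B_jB_{j+1}$ (edges);
2. $\sigma_tB_{j_t}$ (edges);
3. consecutive spine vertices of an item (edges);
4. $h_kp_k$ (edges);
5. a $U$-pendant and a blocker $B_j$ with $j$ even, so $B_j\in W$ (non-edges);
6. a $W$-pendant and a blocker $B_j$ with $j$ odd, so $B_j\in U$ (non-edges);
7. some spine vertices and blockers (non-edges).

**Step 3: dimensions 2 and 3.** These must separate types 5, 6, 7, keep types 1–4, and realize the hub adjacencies.

| | dimension 2 | dimension 3 |
|---|---|---|
| own hubs | $\alpha=[-4,-3]$, $\mu=[-2,2]$, $\gamma=[3,4]$ | $\alpha'=[-4,-3]$, $\mu'=[-2,2]$, $\gamma'=[3,4]$ |
| other hubs | $P_1\cup P_3$: $[-4,4]$ | $P_1\cup P_2$: $[-4,4]$ |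
| spine vertices | $[-3,3]$ | $[0,3]$ |
| separators | $[-3,3]$ | $[-1,3]$ |
| $U$-blockers | $[-3,0]$ | $[-3,-1]$ |
| $W$-blockers | $[0,3]$ | $[-3,-1]$ |
| $U$-pendants | $[-3,-1]$ | $[-3,0]$ |
| $W$-pendants | $[1,3]$ | $[-3,0]$ |

**Step 4: verification.** We check all pairs.

*Edges inside $V$.* Type 1: the two blockers have different classes and meet at $0$ in dimension 2; they have equal intervals in dimension 3. Type 2: in dimension 2, $[-3,3]\supseteq[-3,0]$; in dimension 3, $[-1,3]$ and $[-3,-1]$ meet at $-1$. Type 3: equal intervals in both dimensions. Type 4: in dimension 2, $[-3,3]$ contains both pendant intervals; in dimension 3, $[0,3]$ and $[-3,0]$ meet at $0$.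

*Non-edges inside $V$.* Type 5 is separated in dimension 2 by $[-3,-1]$ and $[0,3]$; type 6 in dimension 2 by $[1,3]$ and $[-3,0]$; type 7 in dimension 3 by $[0,3]$ and $[-3,-1]$. All other non-edges inside $V$ are separated in dimension 1 by Step 2.

*Hubs with hubs.* Hubs of one group are disjoint in the dimension of their group. Of two hubs of different groups, in each dimension at least one is not of the group owning that dimension, and it is the largest interval there, containing all hub intervals. So they meet.

*Hubs with $V$.* In dimension 2, $\alpha$ meets exactly $L\cup U$ within $V$ (those intervals start at $-3$, the others at $0$ or $1$), $\gamma$ meets exactly $L\cup W$, and $\mu$ meets all of $V$. In dimension 3, $\alpha'$ meets exactly $U\cup W$, $\gamma'$ meets exactly $L$, and $\mu'$ meets all of $V$. In dimension 1, $z$ meets all of $V$, $x$ meets only $\sigma_0$ (at $0$), and $y$ meets only $\sigma_m$ (at $10N+30$). In the dimensions not owned by its group, a hub meets all of $V$. These are precisely the prescribed adjacencies.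

So this is a representation of $G$ in three dimensions, and (3) is proved. Steps 3 and 4 use nothing about the positions in dimension 1 beyond the list in Step 2. $\square$

## A partition from three dimensions

Now fix any representation of $G$ in three dimensions. We extract a solution of the 3-Partition instance.

**Step 1: each hub group owns a dimension.** The purpose is to name the dimensions. Let $D(i)$ be the set of dimensions in which some two members of $P_i$ are disjoint. It is nonempty, since $P_i$ is independent with at least two vertices. If a dimension belonged to $D(i)\cap D(j)$ with $i\ne j$, there would be disjoint $p,p'\in P_i$ and disjoint $q,q'\in P_j$ in that dimension, and each of $p,p'$ meets each of $q,q'$ because $P_i$ and $P_j$ are completely joined. This contradicts Fact 3. So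
$$D(1),D(2),D(3)\ \text{are nonempty and pairwise disjoint.} \tag{4}$$
Note that (4) holds in a representation with any number of dimensions. With three dimensions each $D(i)$ is a singleton, and we relabel so that $D(i)=\{i\}$. Any two members of $P_i$ are nonadjacent, hence disjoint somewhere, hence disjoint in dimension $i$.

**Step 2: forcing non-edges into dimension 1.**

**Claim A.** If $v,v'$ are nonadjacent and have two common neighbors in $P_2$ and two common neighbors in $P_3$, then $v,v'$ are disjoint in dimension 1.

*Proof.* They are disjoint in some dimension. It is not dimension 2: two common neighbors in $P_2$ are disjoint from each other in dimension 2 and both meet $v$ and $v'$ there, so Fact 3 would be violated. The same argument with $P_3$ excludes dimension 3. $\square$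

By the table of classes, Claim A applies to every nonadjacent pair inside $L$, inside $U$, and inside $W$. It also applies to every nonadjacent pair $\{x,v\}$ or $\{y,v\}$ with $v\in V$, because $x$ and $y$ are adjacent to all of $P_2\cup P_3$ and $v$ has at least two neighbors in each of these groups. **From now on all statements concern dimension 1.** Adjacent vertices meet there.

**Step 3: the two ends.** We fix the orientation of the line. By Step 1, $x,y,z$ are pairwise disjoint. An interval that meets two others contains everything between them. Now $\sigma_0$ meets $x$ and $z$ and, by Claim A, misses $y$; so $y$ is not between $x$ and $z$. Similarly $\sigma_m$ meets $z$ and $y$ and misses $x$; so $x$ is not between $z$ and $y$. (Here $\sigma_0\ne\sigma_m$ because $m\ge1$.) Hence $z$ is the middle one, and by reflection we may assume $x<z<y$. Then $\sigma_0\supseteq[r(x),\ell(z)]$ and $\sigma_m\supseteq[r(z),\ell(y)]$. So $\ell(z)\in\sigma_0$ and $r(z)\in\sigma_m$ with $\ell(z)\le r(z)$. Since $\sigma_0$ and $\sigma_m$ are disjoint, being nonadjacent in $L$, we get $\sigma_0<\sigma_m$.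

**Step 4: the blockers run from left to right.** Blockers of equal parity lie in one class and are nonadjacent, so they are pairwise disjoint. We first show that the direction from $B_j$ to $B_{j+2}$ is the same as that from $B_{j+1}$ to $B_{j+3}$. Suppose $B_j<B_{j+2}$ and $B_{j+3}<B_{j+1}$. Since $B_{j+1}$ meets $B_j$, we have $\ell(B_{j+1})\le r(B_j)<\ell(B_{j+2})$. Therefore
$$r(B_{j+3})<\ell(B_{j+1})<\ell(B_{j+2}),$$
and $B_{j+3}$ misses $B_{j+2}$, although they are adjacent. This is a contradiction, and the mirror image excludes $B_j>B_{j+2}$ with $B_{j+3}>B_{j+1}$. So either $B_j<B_{j+2}$ for all $j$ or $B_j>B_{j+2}$ for all $j$ (where $1\le j\le N-2$). In the second case $B_N<B_1$, as $N\ge3$ is odd. But $\sigma_0$ meets $B_1$, $\sigma_m$ meets $B_N$, and $\sigma_0<\sigma_m$, so some point of $B_1$ is left of some point of $B_N$, a contradiction. Hence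
$$B_j<B_{j+2}\quad(1\le j\le N-2). \tag{5}$$
For even $j$ let $g_j=(r(B_{j-1}),\ell(B_{j+1}))$ be the *gap* between two consecutive odd blockers. As $B_j$ meets both of them,
$$g_j\subseteq B_j\in W\qquad(j\text{ even}). \tag{6}$$

**Step 5: the separators are in order.** This gives us bins. For $t<t'$ the separator $\sigma_t$ meets $B_{j_t}$, $\sigma_{t'}$ meets $B_{j_{t'}}$, and $B_{j_t}<B_{j_{t'}}$ by (5), because $j_t<j_{t'}$ are both odd. Since $\sigma_t$ and $\sigma_{t'}$ are disjoint, $\sigma_t<\sigma_{t'}$. So $\sigma_0<\sigma_1<\dots<\sigma_m$.

**Step 6: each item lies in one bin.** Let $v$ be a spine vertex. It meets $z$ and, both being in $L$ and nonadjacent, misses $\sigma_0$ and $\sigma_m$. If $v<\sigma_0$, then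
$$r(v)<\ell(\sigma_0)\le r(x)<\ell(z),$$
where the middle inequality holds because $\sigma_0$ meets $x$; so $v$ misses $z$, a contradiction. Hence $v>\sigma_0$. If $v>\sigma_m$, then $\ell(v)>r(\sigma_m)\ge\ell(y)>r(z)$, again a contradiction; so $v<\sigma_m$. Let $S_i$ be the union of the spine intervals of item $i$. Consecutive spine vertices meet, so $S_i$ is an interval. By Claim A inside $L$ it misses every separator and every other $S_{i'}$. Thus there is a unique $t\in\{1,\dots,m\}$, the *bin* of item $i$, with $\sigma_{t-1}<S_i<\sigma_t$.

**Step 7: the spine runs monotonically.** This prevents an item from folding back. The bumps $h_1,\dots,h_{2s+1}$ of an item are pairwise nonadjacent in $L$, hence pairwise disjoint. Let $1<k<2s+1$ and suppose $h_{k-1}$ and $h_{k+1}$ are both to the right of $h_k$. The spacer $f_{k-1}$ meets $h_{k-1}$ and $h_k$, so it contains $r(h_k)$. The spacer $f_k$ meets $h_k$ and $h_{k+1}$, so it contains $r(h_k)$ as well. Then $f_{k-1}$ and $f_k$ meet; but they are nonadjacent in $L$, contradicting Claim A. The mirror case is the same, with $\ell(h_k)$. So each $h_k$ lies between $h_{k-1}$ and $h_{k+1}$, and the sequence $h_1,\dots,h_{2s+1}$ is monotone. As $h_k$ and $p_k$ are adjacent, we may choose $c_k\in h_k\cap p_k$. Then $c_1,\dots,c_{2s+1}$ is strictly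 monotone.

**Step 8: where the pendants can be.** This step pins the points with even index to gaps and keeps the points with odd index out of them.

*Even $k$, item in bin $t$.* As $c_k\in S_i$ and $\sigma_{t-1}$ meets $B_{j_{t-1}}$, we have $c_k>r(\sigma_{t-1})\ge\ell(B_{j_{t-1}})$; likewise $c_k<\ell(\sigma_t)\le r(B_{j_t})$. The pendant $p_k\in U$ is nonadjacent to all odd blockers, which are in $U$, so it misses them, and $c_k\in p_k$ lies in no odd blocker. Therefore $c_k$ lies to the right of $B_{j_{t-1}}$, to the left of $B_{j_t}$, and in none of the odd blockers between. So $c_k$ lies in $g_j$ for exactly one even $j$, and $j_{t-1}<j<j_t$. There are exactly $b$ such $j$.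

*Odd $k$.* The pendant $p_k\in W$ is nonadjacent to all even blockers, which are in $W$, so it misses them. By (6), $c_k\notin g_j$ for every even $j$.

**Step 9: no gap is used twice.** Let $c,c'$ be two distinct points with even indices, belonging to one item or to two items in the same bin. We claim that they do not lie in the same gap.

If $c=c_k$ and $c'=c_{k'}$ belong to the same item with $k<k'$, then $k+1$ is odd and $k<k+1<k'$. By Step 7, $c_{k+1}$ lies strictly between $c$ and $c'$.

If they belong to two items $i,i'$, say with $S_i<S_{i'}$ and $c\in S_i$, then by Step 7 one of the two end points $c_1,c_{2s_i+1}$ of item $i$, both of odd index, is to the right of $c$. It is in $S_i$ and thus to the left of $S_{i'}$, so it lies strictly between $c$ and $c'$.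

In either case, if $c$ and $c'$ were in the same $g_j$, the convex set $g_j$ would contain a point with odd index, contradicting Step 8.

**Step 10: counting.** Item $i$ has exactly $s_i$ points of even index. By Steps 8 and 9, the points of even index in bin $t$ lie in distinct gaps among $b$ gaps. So for every bin
$$\sum_{i\text{ in bin }t}s_i\le b.$$
Every item is in one of the $m$ bins, and $\sum_is_i=mb$, so equality holds in every bin. Since $b/4<s_i<b/2$, at most two items have sum less than $b$ and at least four items have sum greater than $b$. So every bin contains exactly three items, of sum $b$. The instance is a yes-instance.

This proves (2), and together with membership in NP and the pathwidth bound it proves Theorem 1. For $k\ge8$, the same reduction, with output $(G,3)$, shows hardness of Boxicity for treewidth $\le k$. $\blacksquare$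

## A fourth dimension always suffices

For Theorem 2 with $d=3$ we need $\operatorname{box}(G)\in\{3,4\}$ for *every* instance.

**Lower bound.** By (4), every representation of $G$ has at least three dimensions. So $\operatorname{box}(G)\ge3$.

**Upper bound.** With one more dimension the items need not interact with the frame at all, so no packing is required. Use dimensions 1, 2, 3 of the earlier representation for hubs, blockers and separators, and dimensions 2, 3 of it for the item vertices. In dimension 1 place the items as follows. Enumerate all bumps of all items, item by item and in spine order, by $\kappa=1,\dots,M$. Let bump number $\kappa$ have the point $c=1+\frac{\kappa}{M+1}$, and let $\delta=\frac1{4(M+1)}$, so that consecutive points are $4\delta$ apart. Within each item put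
$$p_k=\{c_k\},\qquad h_k=[c_k-\delta,c_k+\delta],\qquad f_k=[c_k+\delta,c_{k+1}-\delta].$$
In dimension 4 let item vertices be $\{2\}$, blockers and separators $\{0\}$, and hubs $[0,2]$.

We check this. All item intervals in dimension 1 lie in $[1+3\delta,2-3\delta]$, inside $z=[1,10N+29]$ and disjoint from $x$ and $y$; so the item vertices meet $z$ and miss $x,y$, as required, and they meet all of $P_2\cup P_3$ in dimension 1. Pairs of an item vertex and a blocker or separator are all nonadjacent, and dimension 4 separates them. Among blockers and separators nothing has changed in dimensions 1–3, and in dimension 4 they all coincide. Hubs meet everything in dimension 4, and their pairs behave as before in the other dimensions. Among item vertices, exactly the consecutive spine vertices of an item and the pairs $h_kp_k$ meet in dimension 1: the $h_k$ have length $2\delta$ around points $4\delta$ apart, the $f_k$ fill the space between consecutive bumps of the same item, and the space between the last bump of an item and the first bump of the next item stays empty. These pairs are edges and meet in dimensions 2, 3 and 4. So this is a representation, and $\operatorname{box}(G)\le4$.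

By (2), the boxicity is $3$ for yes-instances and $4$ for no-instances. For example, the instance $4,4,4,6,6,6$ with $b=15$ yields a graph of boxicity exactly $4$. The set $X$ has $7=2\cdot3+1$ elements. Membership in NP was shown above, so the case $d=3$ of the first statement of Theorem 2 is done.

## Raising the boxicity by joins

**Lemma 4.** Let $H^+$ be the join of $H$ with two nonadjacent vertices $w,w'$. Then $\operatorname{box}(H^+)=\operatorname{box}(H)+1$.

*Proof.* For "$\le$", take a representation of $H$, let $w,w'$ be a large interval containing everything in each old dimension, and add a dimension in which $w=\{0\}$, $w'=\{1\}$ and every vertex of $H$ is $[0,1]$. For "$\ge$", take a representation of $H^+$. The vertices $w,w'$ are disjoint in some dimension $t$, say $w<w'$ there. Every vertex of $H$ meets both, so it contains $[r(w),\ell(w')]$ in dimension $t$. So all pairs of vertices of $H$ meet in dimension $t$, and dropping this dimension leaves a representation of $H$. $\square$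

**Proof of Theorem 2.** Let $d\ge3$ be fixed, and apply the operation $H\mapsto H^+$ exactly $d-3$ times to $G$. By Lemma 4 the result $G'$ has
$$\operatorname{box}(G')=\operatorname{box}(G)+d-3\in\{d,d+1\},$$
and $\operatorname{box}(G')\le d$ if and only if $\operatorname{box}(G)\le3$, that is, if and only if the 3-Partition instance is a yes-instance. Put the $2(d-3)$ new vertices into $X$. Deleting the enlarged set leaves the same disjoint union of caterpillars, and it has at most $7+2(d-3)=2d+1$ elements. By (1), the pathwidth of $G'$ is at most $2d+2$. With membership in NP this proves NP-completeness.

*Feedback vertex number.* For $d=3$, $G-X$ is a forest and $|X|=7$, so a polynomial-time algorithm for boxicity on graphs of feedback vertex number $\le7$ would decide 3-Partition with numbers in unary.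

*Approximation.* For $d=3$, $G$ has pathwidth at most $8$ and $\operatorname{box}(G)\in\{3,4\}$. Let an algorithm have a factor $\rho<4/3$. If $\operatorname{box}(G)=3$, it outputs a value at most $3\rho<4$; if $\operatorname{box}(G)=4$, it outputs a value at least $4$. So comparing the output with $4$ decides 3-Partition, which is impossible in polynomial time unless $\mathrm P=\mathrm{NP}$. $\blacksquare$
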